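# A $\sigma$-compact countable-dimensional space without transfinite dimension whose compact subsets have $\operatorname{ind}\le\omega$

All spaces in these notes are separable metrizable. We write $I=[0,1]$, $\omega$ for the first infinite ordinal and $\omega_1$ for the first uncountable one. A *compactum* is a compact space, a *continuum* is a nonempty connected compactum, and a *Hilbert cube* is any space homeomorphic to a product of countably infinitely many nondegenerate closed intervals.

## 1. Transfinite dimension, countable dimension, partitions

**Definition (transfinite ind).** Put $\operatorname{ind}\emptyset=-1$. For an ordinal $\alpha$, we say $\operatorname{ind}X\le\alpha$ if every point of $X$ has arbitrarily small open neighborhoods $U$ with $\operatorname{ind}\partial U<\alpha$. Then $\operatorname{ind}X$ is the least such $\alpha$. If no such $\alpha$ exists, we say that $X$ has no transfinite dimension ind, or simply that $X$ *has no ind*.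

For example, $\operatorname{ind}\mathbb Q=0$, since rational points have small clopen neighborhoods, and $\operatorname{ind}I^n=n$. For an infinite value, let $X_\omega$ be the one-point compactification of the disjoint sum of the cubes $I^1,I^2,I^3,\dots$, with added point $\infty$. The point $\infty$ has small clopen neighborhoods (boundary empty), and a point of $I^n$ has small neighborhoods inside $I^n$ with boundary of dimension at most $n-1$. So $\operatorname{ind}X_\omega\le\omega$. Since $X_\omega$ contains every $I^n$, its dimension is not finite, and $\operatorname{ind}X_\omega=\omega$.

**Definition (transfinite Ind).** Put $\operatorname{Ind}\emptyset=-1$, and $\operatorname{Ind}X\le\alpha$ if for any two disjoint closed sets $A,B\subset X$ there is an open $U$ with $A\subset U$, $\overline U\cap B=\emptyset$ and $\operatorname{Ind}\partial U<\alpha$.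

For example, $\operatorname{Ind}X_\omega=\omega$. Given disjoint closed $A,B$, one of them misses $\infty$ and so lies in a finite union $F$ of the cubes, which is clopen and finite-dimensional. If it is $A$, choose $U\subset F$ open with $A\subset U$ and $\overline U\cap B=\emptyset$; then $\partial U\subset F$. If it is $B$, choose an open $W\subset F$ with $B\subset W$ and $\overline W\cap A=\emptyset$, and put $U=X_\omega\setminus\overline W$; then $\overline U\cap W=\emptyset$ and $\partial U\subset\partial W\subset F$. So $\operatorname{Ind}X_\omega\le\omega$, and the value is not finite because $X_\omega$ contains every $I^n$.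

**Definition (countable-dimensional).** A space is countable-dimensional if it is a union of countably many zero-dimensional subspaces.

For example, $\mathbb R=\mathbb Q\cup(\mathbb R\setminus\mathbb Q)$ is countable-dimensional; so is $I^n$, and so is every countable union of finite-dimensional spaces, by the decomposition theorem recalled below. Subspaces of countable-dimensional spaces are countable-dimensional. The Hilbert cube is *not* countable-dimensional (Hurewicz). Every compact subset of a countable-dimensional space has ind, and its value is a countable ordinal.

**Definition ($\sigma$-compact).** A space is $\sigma$-compact if it is a union of countably many compacta.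

For example, $\mathbb R$ is $\sigma$-compact, and so is every open subset of a compactum: it is the union of the closed sets of points at distance at least $1/j$ from the complement. A closed subset of a $\sigma$-compact space is $\sigma$-compact.

**Definition (partition).** A partition between disjoint closed sets $A,B\subset X$ is a closed set $L\subset X$ such that $X\setminus L=U\cup W$ with $U,W$ disjoint and open, $A\subset U$, $B\subset W$.

For example, $\{\frac12\}$ is a partition between $\{0\}$ and $\{1\}$ in $I$. In the situation of the definition $\partial U\subset L$. Conversely, if $U$ is open with $A\subset U$ and $\overline U\cap B=\emptyset$, then $\partial U$ is a partition between $A$ and $B$.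

**Textbook facts.** We use the following; for dimension theory see Engelking, *Theory of Dimensions, Finite and Infinite*.

1. For finite values, $\operatorname{ind}=\operatorname{Ind}=\dim$; and $\dim Y\le\dim X$ for $Y\subset X$.
2. *Sum theorem.* If $X$ is a countable union of closed sets of dimension $\le n$, then $\dim X\le n$.
3. *Decomposition theorem.* $\dim X\le n$ if and only if $X$ is a union of $n+1$ subspaces of dimension $\le0$.
4. *Separation theorem.* If $Z\subset X$, $\dim Z\le0$, and $A,B\subset X$ are disjoint and closed, then there is a partition between $A$ and $B$ missing $Z$.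
5. *Hurewicz's theorem.* The Hilbert cube is not countable-dimensional.
6. *Theorem on partitions.* If $L_i$ is a partition in $I^n$ between the $i$-th pair of opposite faces, $i=1,\dots,n$, then $\bigcap_iL_i\ne\emptyset$.
7. *Sierpiński's theorem.* A continuum is not the union of a countable family of at least two pairwise disjoint nonempty closed sets.
8. In a compactum, the component of a point is the intersection of the clopen sets containing it.
9. The quotient of a compactum by a closed equivalence relation is a compactum (in particular metrizable).
10. *Lavrentieff's theorem.* A homeomorphism between subspaces of two completely metrizable spaces extends to a homeomorphism between $G_\delta$-sets containing them.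

Fact 8 has two consequences. In a compactum $C$ the relation "$a,b$ lie in the same component" is closed in $C\times C$: it is the intersection, over clopen $W\subset C$, of the closed sets $(W\times W)\cup((C\setminus W)\times(C\setminus W))$. By fact 9 the *space of components* of $C$ is therefore a compactum. Any two of its points are separated by a clopen set, so by compactness it has dimension $\le0$. For example, the space of components of $(\{0\}\cup\{1,\frac12,\frac13,\dots\})\times I$ is the convergent sequence $\{0\}\cup\{1,\frac12,\frac13,\dots\}$.

## 2. Bounded compact subsets in a space without ind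

A space with no ind may well have small compact subsets. There is a countable-dimensional space $E$ with no ind, all of whose compact subsets are at most zero-dimensional, which is moreover an absolute $G_{\delta\sigma}$-set: in every space containing it, it is a countable union of $G_\delta$-sets. (Every $\sigma$-compact space is an example of an absolute $G_{\delta\sigma}$-set, since compact sets are closed and closed sets are $G_\delta$.) The space $E$ itself cannot be $\sigma$-compact: a $\sigma$-compact space whose compact subsets all have dimension $\le0$ has dimension $\le0$ by the sum theorem. The following problem comes from Elżbieta Pol and Roman Pol, "On Closed Mappings of Sigma-Compact Spaces and Dimension", arXiv:1706.04398 (2017).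

**Problem.** Is there a countable-dimensional $\sigma$-compact space $H$ with no ind, and a countable ordinal $\alpha$, such that $\operatorname{ind}C\le\alpha$ for every compact $C\subset H$?

The answer is yes, with $\alpha=\omega$, and $\omega$ is the least possible bound.

**Theorem A.** There is a $\sigma$-compact $H\subset I^\omega$, a disjoint union of countably many finite-dimensional compacta (so $H$ is countable-dimensional), such that

1. $\operatorname{ind}C\le\omega$ for every compact $C\subset H$; in fact every point of $C$ has arbitrarily small neighborhoods in $C$ with finite-dimensional boundary;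
2. $H$ has no transfinite dimension ind.

**Theorem B.**

* (B1) For the same $H$: if $U\ne\emptyset$ is open in $H$, then every separable completely metrizable space containing a copy of $U$ contains a Hilbert cube. In particular no nonempty open subset of $H$ has ind.
* (B2) Also $\operatorname{Ind}C\le\omega$ for every compact $C\subset H$.
* (B3) $\omega$ is optimal: if $X$ is $\sigma$-compact and $\operatorname{ind}C<\omega$ for every compact $C\subset X$, then $\operatorname{ind}X$ exists and $\operatorname{ind}X\le\omega$. If moreover $\operatorname{ind}C\le n<\omega$ for all compact $C\subset X$, then $\operatorname{ind}X\le n$.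

## 3. Finite bounds are impossible: proof of (B3)

The simplest cases of the Problem are the small values of $\alpha$. Let $X$ be $\sigma$-compact.

**A uniform finite bound.** If every compact subset of $X$ has dimension $\le n$, then $X$ is a countable union of compact, hence closed, sets of dimension $\le n$. The sum theorem gives $\operatorname{ind}X=\dim X\le n$.

**Finite, but not uniformly.** Suppose every compact subset of $X$ is finite-dimensional. Fix $p\in X$ and a metric $d$ on $X$, and let $V_j=\{x:d(x,p)\le1/j\}$. We claim that for some $j$ all compact subsets of $V_j$ have dimension $<j$. Otherwise each $V_j$ contains a compact $C_j$ with $\dim C_j\ge j$. Put $K=\{p\}\cup\bigcup_jC_j$. This set is compact: in an open cover of $K$, a member containing $p$ contains $V_j$, hence $C_j$, for all large $j$, and only finitely many compacta remain. But $\dim K\ge j$ for every $j$, so $K$ is a compact subset of $X$ that is not finite-dimensional, a contradiction.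

Fix such a $j$. Being closed in $X$, the set $V_j$ is $\sigma$-compact, so $\dim V_j\le j-1$ by the sum theorem. Every sufficiently small open neighborhood $U$ of $p$ lies in $V_j$, so $\partial U\subset V_j$ and $\operatorname{ind}\partial U\le j-1<\omega$. As $p$ was arbitrary, $\operatorname{ind}X\le\omega$. This proves (B3). $\square$

Thus a space as in the Problem must contain infinite-dimensional compacta, and $\omega$ is the first bound that has a chance.

## 4. Having ind forces a countable-dimensional $G_\delta$-enlargement

To show that a space has no ind we need an obstruction. It is due to Hurewicz: inside a compactum, a space with ind can be enlarged to a $G_\delta$-set without losing countable dimension. Let $M$ be a compactum with metric $\rho$.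

**Lemma 1.** If $X\subset M$ and $\operatorname{ind}X\le\alpha$, there is a countable-dimensional $G_\delta$-set $G$ in $M$ with $X\subset G$.

*Proof.* We use induction on $\alpha$. For $\alpha=-1$ we have $X=\emptyset$ and take $G=\emptyset$. Let $\alpha\ge0$, and assume the lemma for all smaller values.

**Step 1: extend small open sets from $X$ to $M$ with control of boundaries.** For each $j\ge1$ every point of $X$ has a neighborhood $U$, open in $X$, of diameter $<1/j$ and with $\operatorname{ind}\partial_XU<\alpha$. By the Lindelöf property, countably many nonempty such sets cover $X$; let $\mathcal U_j$ be such a cover. For $U\in\mathcal U_j$ put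
$$\tilde U=\{z\in M:\rho(z,U)<\rho(z,X\setminus U)\}\cap\{z\in M:\rho(z,U)<1/j\},\qquad\rho(z,\emptyset)=\infty.$$

* $\tilde U$ is open, and $\operatorname{diam}\tilde U\le3/j$.
* $\tilde U\cap X=U$. If $x\in U$, then $\rho(x,U)=0<\rho(x,X\setminus U)$ because $U$ is open in $X$. If $x\in X\setminus U$, then $\rho(x,X\setminus U)=0$ and the first inequality fails.
* $X\cap\partial\tilde U\subset\partial_XU$. Let $x\in X\cap\partial\tilde U$. Since $x\in\overline{\tilde U}$, we have $\rho(x,U)\le\rho(x,X\setminus U)$. Since $\tilde U$ is open, $x\notin\tilde U$, so $x\notin U$ and $\rho(x,X\setminus U)=0$. Hence $\rho(x,U)=0$, and $x\in\overline U\setminus U$.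

**Step 2: define $G$.** By the inductive hypothesis there is, for each $U$, a countable-dimensional $G_\delta$-set $T_U\supset\partial_XU$ in $M$. Put
$$G=\Bigl(\bigcap_j\bigcup_{U\in\mathcal U_j}\tilde U\Bigr)\setminus\bigcup_j\bigcup_{U\in\mathcal U_j}(\partial\tilde U\setminus T_U).$$
Each $\partial\tilde U\setminus T_U$ is a closed set minus a $G_\delta$-set, hence an $F_\sigma$-set, and there are countably many of them; so $G$ is a $G_\delta$-set. Each misses $X$, because $X\cap\partial\tilde U\subset\partial_XU\subset T_U$. And $X\subset\bigcup_{U\in\mathcal U_j}\tilde U$ for all $j$. So $X\subset G$.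

**Step 3: $G$ is countable-dimensional.** Let $G_0=G\setminus\bigcup_{j,U}\partial\tilde U$. For each $j$ the sets $\tilde U\cap G_0$, $U\in\mathcal U_j$, cover $G_0$, have diameter $\le3/j$, and are clopen in $G_0$, because $G_0$ misses $\partial\tilde U$. So $\operatorname{ind}G_0\le0$. The rest of $G$ is the union of the countably many sets $G\cap\partial\tilde U$, and $G\cap\partial\tilde U\subset T_U$ because $G$ misses $\partial\tilde U\setminus T_U$. These sets are countable-dimensional, so $G$ is. $\square$

Combined with Hurewicz's theorem, this gives a criterion:
$$\text{if every } G_\delta\text{-set of } M \text{ containing } X \text{ contains a Hilbert cube, then } X \text{ has no ind.} \tag{1}$$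

## 5. Finite-dimensional faces and disjoint slabs of the Hilbert cube

From now on
$$M=\prod_{i\ge1}(I\times I),\qquad z=(x_i,s_i)_{i\ge1},\qquad\rho(z,z')=\sum_i2^{-i}\bigl(|x_i-x'_i|+|s_i-s'_i|\bigr),$$
and $M_n=\{z\in M:x_i=s_i=0\text{ for }i>n\}$, a cube of dimension $2n$. We write points of $M_n$ as $(y,s_n)$ with
$$y=(x_1,s_1,\dots,x_{n-1},s_{n-1},x_n)\in I^{2n-1}.$$

**A natural candidate.** The obvious $\sigma$-compact, countable-dimensional subset of $M$ that looks too big to have ind is $\Sigma=\bigcup_nM_n$. The criterion (1) applies to it. Let $G\supset\Sigma$ be $G_\delta$, $G=\bigcap_nG_n$ with $G_n$ open. Put $\varepsilon_1=1$. Given $\varepsilon_1\ge\dots\ge\varepsilon_n>0$ and $t_1,\dots,t_{n-1}$, choose any $t_n\in(0,\varepsilon_n)$. The compact set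
$$C_n=\{z:s_i=t_i,\ x_i\in[0,\varepsilon_i]\ (i\le n),\ x_i=s_i=0\ (i>n)\}$$
lies in $M_n\subset\Sigma\subset G_n$. Hence there is $\varepsilon_{n+1}\in(0,\varepsilon_n]$ so small that all points obtained from points of $C_n$ by letting $x_i,s_i$ ($i>n$) range over $[0,\varepsilon_{n+1}]$ still lie in $G_n$; these points are within $2\varepsilon_{n+1}$ of $C_n$. In the end the Hilbert cube $P=\{z:s_i=t_i,\ x_i\in[0,\varepsilon_i]\text{ for all }i\}$ lies in every $G_n$, because $x_i\le\varepsilon_i\le\varepsilon_{n+1}$ and $t_i<\varepsilon_i\le\varepsilon_{n+1}$ for $i>n$. So $P\subset G$, and $\Sigma$ has no ind.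

**A disjoint candidate.** The sets $M_n$ are nested, so the components of a compact $C\subset\Sigma$ are uncontrolled. We can cut $\Sigma$ into disjoint pieces: fix a countable dense $Q\subset(0,1)$ and let $H'=\bigcup_nH'_n$, where $H'_n=\{(y,s_n)\in M_n:s_n\in Q\}$. The slabs $\{(y,q)\in M_n:y\in I^{2n-1}\}$, $q\in Q$, $n\ge1$, are pairwise disjoint: for equal $n$ they differ in $s_n$, and for $m<n$ we have $s_n>0$ on $H'_n$ but $s_n=0$ on $M_m$. By Sierpiński's theorem each component of a compact $C\subset H'$ lies in a single slab. The space $H'$ still has no ind: in the argument above take $t_n\in Q$; then $C_n\subset H'_n\subset G_n$, and nothing else changes.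

**Where the bound $\omega$ fails.** Both $\Sigma$ and $H'$ contain a compact set for which $\operatorname{ind}\le\omega$ is false. Fix $q\in Q$ and $q_n\in Q\cap(0,1/n)$ for $n\ge2$. Let $J=\{z\in M_1:s_1=q\}$, a segment, and for $n\ge2$ let
$$D_n=\{z\in M_n:\ x_1\in I,\ s_1=q,\ x_i\in[0,\tfrac1n]\ (2\le i\le n),\ s_i=0\ (2\le i<n),\ s_n=q_n\}.$$
Then $D_n$ is an $n$-cube in $H'_n$, and $C=J\cup\bigcup_{n\ge2}D_n$ is a subset of $H'\subset\Sigma$. Each point of $D_n$ is within $2/n$ of the point of $J$ with the same $x_1$. So a sequence of points from infinitely many of the sets $D_n$ has a cluster point in $J$, and $C$ is compact.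

Let $p\in J$ be the point with $x_1=\frac12$, and let $U$ be open in $C$ with $p\in U\subset\{x_1>\frac14\}$. Then $\overline U$ misses $\{x_1=0\}$. For all large $n$, on the other hand, $U$ contains $D_n\cap\{x_1=\frac12\}$, since the points of this set are within $2/n$ of $p$. So in the $n$-cube $D_n\cap\{x_1\le\frac12\}$ the set $L=\partial U\cap D_n\cap\{x_1\le\frac12\}$ is a partition between two opposite faces.

Such an $L$ has $\dim L\ge n-1$. Suppose $\dim L\le n-2$. By the decomposition theorem $L=Z_2\cup\dots\cup Z_n$ with $\dim Z_i\le0$. By the separation theorem there are, for the other pairs of opposite faces, partitions $L_i$ in the cube with $L_i\cap Z_i=\emptyset$, $i=2,\dots,n$. Then $L\cap L_2\cap\dots\cap L_n=\emptyset$, against the theorem on partitions.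

Hence $\dim\partial U\ge n-1$ for all large $n$, so $\operatorname{ind}\partial U<\omega$ fails, and $\operatorname{ind}C\le\omega$ fails. I do not examine whether some larger bound could hold for $\Sigma$ or $H'$. The point is the mechanism: cubes of growing dimension accumulate along a nondegenerate continuum $J$ while staying long and connected in the direction of $J$, and a boundary that cuts $J$ is forced to cut all of them.

**What must change.** We want the pieces at height $s_n$ to have small connected subsets, smaller and smaller as $n\to\infty$ or $s_n\to0$. A slab $I^{2n-1}\times\{q\}$ is connected, so it cannot serve as a piece. But $I^{2n-1}$ can be covered by $2n$ compact sets $Z^0,\dots,Z^{2n-1}$ ("colors"), each of which splits into small disjoint compacta. We put the different colors at *different* heights, each color occupying a dense set of heights. No height carries the whole slab any more. Nevertheless an open set that contains, for each color $k$, the set $Z^k$ at a dense set of heights must contain it at a dense *open* set of heights; and finitely many dense open sets have a common point $t$, at which all the colors are present. The open set then contains a full slab at height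 $t$, although $H$ does not.

## 6. Colored slabs: the construction of $H$

**Lemma 2.** Let $\delta>0$ and let a compatible metric on $I^d$ be given. There are compact $Z^0,\dots,Z^d$ with $\bigcup_kZ^k=I^d$, each $Z^k$ being a finite disjoint union of compacta of diameter $<\delta$.

For $d=1$ one can look at $I$ subdivided into short intervals: $Z^0$ consists of short intervals around the vertices, $Z^1$ of short intervals around the midpoints of the edges.

*Proof.* Let $K$ be a triangulation of $I^d$ whose simplices have diameter $<\delta/3$. Let $K'$ be its barycentric subdivision, with a vertex $b_\sigma$ for each simplex $\sigma$ of $K$, and let $\beta_\sigma$ be the corresponding barycentric coordinates. Recall that vertices $b_\sigma,b_{\sigma'}$ with $\sigma\neq\sigma'$ lie in a common simplex of $K'$ only if one of $\sigma,\sigma'$ is a face of the other. Put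
$$A_\sigma=\{\beta_\sigma\ge\tfrac1{d+1}\},\qquad Z^k=\bigcup_{\dim\sigma=k}A_\sigma.$$

* *Small.* $A_\sigma$ is compact. If $x\in A_\sigma$, then $x$ lies in a simplex of $K'$ with vertex $b_\sigma$, and this simplex lies in a simplex $\tau$ of $K$; as $b_\sigma\in\tau$ too, $x$ is within $\operatorname{diam}\tau<\delta/3$ of $b_\sigma$. So $\operatorname{diam}A_\sigma<\delta$.
* *Covering.* At each point at most $d+1$ of the coordinates are nonzero, and they sum to $1$, so one of them is at least $\frac1{d+1}$.
* *Disjoint.* Let $\sigma\ne\sigma'$ have equal dimension. Neither is a face of the other. At a point of $A_\sigma\cap A_{\sigma'}$ both $\beta_\sigma$ and $\beta_{\sigma'}$ would be positive, so $b_\sigma,b_{\sigma'}$ would lie in a common simplex of $K'$, which is impossible. $\square$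

**Construction.** For fixed $s_n$, the metric $\rho$ on $\{(y,s_n):y\in I^{2n-1}\}\subset M_n$ induces a compatible metric on $I^{2n-1}$, which does not depend on $s_n$. For $n,l\ge1$ let
$$Z^k_{n,l},\qquad 0\le k\le2n-1,$$
be the sets given by Lemma 2 for $d=2n-1$, this metric and $\delta=2^{-n-l}$. For each $l$ let $Q^0_l,Q^1_l,Q^2_l,\dots$ be pairwise disjoint countable dense subsets of the interval $J_l=(\frac1{l+1},\frac1l)$. Put
$$H_n=\bigcup_{l\ge1}\ \bigcup_{k=0}^{2n-1}\{(y,s_n)\in M_n:\ y\in Z^k_{n,l},\ s_n\in Q^k_l\},\qquad H=\bigcup_{n\ge1}H_n.$$

Let $\mathcal D$ be the countable family of all sets $D=Z^k_{n,l}\times\{q\}\subset M_n$ with $n,l\ge1$, $0\le k\le2n-1$, $q\in Q^k_l$. Four properties follow directly.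

* (a) Each $D$ is compact with $\dim D\le2n-1$, and $H=\bigcup\mathcal D$.
* (b) The members of $\mathcal D$ are pairwise disjoint. For equal $n$ they have different values of $s_n$, since $q$ determines $l$ (the intervals $J_l$ are disjoint) and then $k$ (the sets $Q^k_l$ are disjoint). For $m<n$ we have $s_n>0$ on $H_n$, while $s_n=0$ on $M_m\supset H_m$.
* (c) $H_n\cap M_m=\emptyset$ for $n>m$, by the same reason. So $H\cap M_m=H_1\cup\dots\cup H_m$, and each $D\in\mathcal D$ is either contained in $M_m$ or disjoint from it.
* (d) Every connected subset of $D=Z^k_{n,l}\times\{q\}$ has diameter $<2^{-n-l}$, since it lies in one of the finitely many disjoint compacta of which $D$ is composed.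

By (a) and (b), $H$ is a disjoint union of countably many finite-dimensional compacta, so it is $\sigma$-compact and countable-dimensional. As $M$ is homeomorphic to $I^\omega$, we may regard $H$ as a subset of $I^\omega$.

## 7. Compact subsets of $H$: collapsing components off $M_m$

We prove part 1 of Theorem A. Let $C\subset H$ be compact, $p\in C$, say $p\in H_m$, and let $V$ be an open neighborhood of $p$ in $C$. We look for an open $U$ in $C$ with $p\in U\subset V$ and $\dim\partial U\le2m-2$. The plan is to force the boundary into the finite-dimensional compactum $C\cap M_m$. Off this set we collapse all components of $C$ to points; what remains there is zero-dimensional, and a zero-dimensional set can be avoided by a partition. Property (d) is what makes the collapse harmless near $M_m$.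

**Step 1: the finite-dimensional core.** Put $C_m=C\cap M_m=C\cap(H_1\cup\dots\cup H_m)$, using (c). It is compact, contains $p$, and is the union of the countably many compacta $C\cap D$ with $D\in\mathcal D$, $D\subset H_1\cup\dots\cup H_m$, each of dimension $\le2m-1$. By the sum theorem $\dim C_m\le2m-1$.

**Step 2: the decomposition.** A component of $C$ is a continuum covered by the countably many disjoint closed sets $C\cap D$, $D\in\mathcal D$. By Sierpiński's theorem it lies in a single $D$. By (c) it either lies in $C_m$ or is disjoint from $C_m$. Let $\mathcal G$ be the decomposition of $C$ into the single points of $C_m$ and the components of $C$ disjoint from $C_m$.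

**Step 3: the equivalence relation of $\mathcal G$ is closed in $C\times C$.** This makes the quotient metrizable. Let $a_i,b_i\in E_i\in\mathcal G$ with $a_i\to a$, $b_i\to b$; we must show that $a,b$ lie in one element of $\mathcal G$. If infinitely many $E_i$ are singletons, then $a=b$. Otherwise, dropping finitely many terms, each $E_i$ is a component of $C$ disjoint from $C_m$, contained in some $Z^{k_i}_{n_i,l_i}\times\{q_i\}\in\mathcal D$ with $n_i>m$.

The relation "same component" is closed, so $a,b$ lie in one component $F$ of $C$. If $F\cap C_m=\emptyset$, then $F\in\mathcal G$ and we are done. Otherwise $F\subset C_m$ by Step 2, and we show that $a=b$. Pass to a subsequence for which either $n_i\to\infty$ or $n_i=n$ is constant.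

* If $n_i\to\infty$, then by (d) $\operatorname{diam}E_i<2^{-n_i}\to0$, so $a=b$.
* If $n_i=n>m$ for all $i$, then $q_i=s_n(a_i)\to s_n(a)=0$, because $a\in F\subset M_m$. Since $q_i>\frac1{l_i+1}$, we get $l_i\to\infty$, and by (d) $\operatorname{diam}E_i<2^{-n-l_i}\to0$. So $a=b$.

This is the step that fails for the compactum $J\cup\bigcup D_n$ of Section 5 (with $m=1$): there the components $D_n$ do not shrink, and collapsing them would identify all points of $J$ in the limit.

**Step 4: the quotient.** By fact 9, $C'=C/\mathcal G$ is a compactum. Let $\pi:C\to C'$ be the quotient map. It is injective on the compact set $C_m$, so $\pi|C_m$ is an embedding. Moreover $\pi^{-1}\pi(C_m)=C_m$, and $\pi^{-1}\pi(p)=\{p\}$ since $p\in C_m$.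

**Step 5: off the core the quotient is zero-dimensional.** Let $Z'=C'\setminus\pi(C_m)$. It is open in $C'$, hence $\sigma$-compact. Every element of $\mathcal G$ lies in one component of $C$, so there is a natural map from $C'$ to the space of components of $C$; it is continuous because $C'$ carries the quotient topology. It is injective on $Z'$, because the points of $Z'$ are distinct components of $C$. The space of components has dimension $\le0$ by the remark after the textbook facts, and the map embeds every compact subset of $Z'$ in it. So compact subsets of $Z'$ have dimension $\le0$, and $\dim Z'\le0$ by the sum theorem.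

**Step 6: a partition missing almost everything.** By Step 1 and the decomposition theorem, $\pi(C_m)=A\cup B$ with $\dim A\le0$ and $\dim B\le2m-2$. In the space $A\cup Z'$ the set $A$ is closed, being the trace of the closed set $\pi(C_m)$, and $Z'$ is open, hence a countable union of closed subsets of $A\cup Z'$. By the sum theorem
$$\dim(A\cup Z')\le0.$$
Let $V'=C'\setminus\pi(C\setminus V)$. The set $\pi(C\setminus V)$ is compact and does not contain $\pi(p)$, since $\pi^{-1}\pi(p)=\{p\}\subset V$. So $V'$ is an open neighborhood of $\pi(p)$, and $\pi^{-1}(V')\subset V$. By the separation theorem there is a partition between $\{\pi(p)\}$ and $C'\setminus V'$ missing $A\cup Z'$. So there is an open $U'$ with $\pi(p)\in U'\subset V'$ and $\partial U'\cap(A\cup Z')=\emptyset$. Then $\partial U'\subset\pi(C_m)\setminus A\subset B$, and $\dim\partial U'\le2m-2$.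

**Step 7: back to $C$.** Let $U=\pi^{-1}(U')$. Then $U$ is open and $p\in U\subset V$. Since $\overline U\subset\pi^{-1}(\overline{U'})$, we have $\partial U\subset\pi^{-1}(\partial U')\subset\pi^{-1}\pi(C_m)=C_m$. The embedding $\pi|C_m$ maps $\partial U$ into $\partial U'$, so $\dim\partial U\le2m-2$.

Thus every point of $C$ has arbitrarily small neighborhoods with finite-dimensional boundary, and $\operatorname{ind}C\le\omega$. This proves part 1 of Theorem A. $\square$

**Proof of (B2).** Let $A,B$ be disjoint closed subsets of the compact set $C\subset H$. By what was just proved, each point of $A$ has an open neighborhood in $C$ whose closure misses $B$ and whose boundary is finite-dimensional. Finitely many of them, $U_1,\dots,U_r$, cover $A$. Let $U=\bigcup_iU_i$. Then $A\subset U$ and $\overline U\cap B=\emptyset$. Also $\partial U$ is a closed subset of the finite union $\bigcup_i\partial U_i$ of closed finite-dimensional sets, so it is finite-dimensional by the sum theorem, and $\operatorname{Ind}\partial U=\dim\partial U<\omega$. So $\operatorname{Ind}C\le\omega$. $\square$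

## 8. Hilbert cubes in $G_\delta$-sets around open pieces of $H$

The next lemma recombines the colors. It replaces the choice $t_n\in Q$ that was available for $H'$.

**Lemma 3.** Let $K\subset M_n$ be compact with $K\cap H_n=\emptyset$, and let $\varepsilon>0$. There is $t\in(0,\varepsilon)$ with $K\cap\{s_n=t\}=\emptyset$.

*Proof.* Choose $l$ with $1/l\le\varepsilon$. For $0\le k\le2n-1$ let
$$T_k=\{t\in J_l:\ K\text{ has no point }(y,t)\text{ with }y\in Z^k_{n,l}\}.$$
The complement $J_l\setminus T_k$ is the trace on $J_l$ of the image of the compact set $\{(y,s_n)\in K:y\in Z^k_{n,l}\}$ under the coordinate $s_n$. So $T_k$ is open in $J_l$. If $q\in Q^k_l$, then $Z^k_{n,l}\times\{q\}\subset H_n$ misses $K$, so $q\in T_k$. Hence $T_k\supset Q^k_l$ is dense in $J_l$. A finite intersection of dense open sets is dense, so there is $t\in\bigcap_{k=0}^{2n-1}T_k$. Since the sets $Z^k_{n,l}$, $0\le k\le2n-1$, cover $I^{2n-1}$, no point of $K$ has $s_n=t$. And $0<t<1/l\le\varepsilon$. $\square$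

**Proposition 4.** Let $U=H\cap O\ne\emptyset$ with $O$ open in $M$. Every $G_\delta$-set $G$ in $M$ with $U\subset G$ contains a copy of the Hilbert cube.

*Proof.* Let $G=\bigcap_nG_n$ with $G_n$ open and $G_1\supset G_2\supset\cdots$. Pick $p=(p_i)_{i\ge1}\in U$ with $p_i\in I\times I$, say $p\in H_m\subset M_m$, and a closed ball $B\subset O$ of radius $r>0$ about $p$. We choose numbers $1\ge\varepsilon_{m+1}\ge\varepsilon_{m+2}\ge\dots>0$ and $t_i\in(0,\varepsilon_i)$ for $i>m$ so that for all $n\ge m$ the set
$$P_n=\{z:\ z_i=p_i\ (i\le m),\ \ s_i=t_i,\ x_i\in[0,\varepsilon_i]\ (m<i\le n),\ \ x_i,s_i\in[0,\varepsilon_{n+1}]\ (i>n)\}$$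
satisfies
$$P_n\subset B\cap G_n. \tag{2}$$
Note that $P_n$ is determined by $\varepsilon_{m+1},\dots,\varepsilon_{n+1}$ and $t_{m+1},\dots,t_n$.

**Start, $n=m$: choose $\varepsilon_{m+1}$.** Since $p\in M_m$, its coordinates with index $i>m$ vanish, so the points of $P_m$ are within $\sum_{i>m}2^{-i}\cdot2\varepsilon_{m+1}\le2\varepsilon_{m+1}$ of $p$. As $p\in U\subset G_m$, a small $\varepsilon_{m+1}$ gives (2) for $n=m$.

**Step from $n-1$ to $n$, $n>m$: choose $t_n$, then $\varepsilon_{n+1}$.** Suppose $\varepsilon_n$ has been chosen and $P_{n-1}\subset B$. The set $K=(B\cap M_n)\setminus G_n$ is compact. It misses $H_n$, because $H_n\cap B\subset H\cap O=U\subset G_n$. By Lemma 3 there is $t_n\in(0,\varepsilon_n)$ with $K\cap\{s_n=t_n\}=\emptyset$, that is,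
$$B\cap M_n\cap\{s_n=t_n\}\subset G_n. \tag{3}$$
Consider the compact set
$$C_n=\{z:\ z_i=p_i\ (i\le m),\ \ s_i=t_i,\ x_i\in[0,\varepsilon_i]\ (m<i\le n),\ \ x_i=s_i=0\ (i>n)\}.$$
It lies in $M_n$ and in $\{s_n=t_n\}$. It also lies in $P_{n-1}\subset B$, since $x_n$ and $s_n=t_n$ belong to $[0,\varepsilon_n]$ on $C_n$ and the later coordinates vanish. By (3), $C_n\subset G_n$. Replacing the coordinates with index $i>n$ by $0$ moves a point of $P_n$ into $C_n$ by at most $2\varepsilon_{n+1}$; since $C_n$ is compact and $G_n$ is open, $P_n\subset G_n$ when $\varepsilon_{n+1}$ is small. If also $\varepsilon_{n+1}\le\varepsilon_n$, then $P_n\subset P_{n-1}\subset B$. This gives (2) for $n$.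

**The cube.** The set
$$P=\{z:\ z_i=p_i\ (i\le m),\ \ s_i=t_i,\ x_i\in[0,\varepsilon_i]\ (i>m)\}$$
is a Hilbert cube. For $n\ge m$ we have $P\subset P_n$, because for $i>n$ the coordinates of a point of $P$ satisfy $x_i\le\varepsilon_i\le\varepsilon_{n+1}$ and $s_i=t_i<\varepsilon_i\le\varepsilon_{n+1}$. By (2), $P\subset G_n$ for all $n\ge m$. As the sets $G_n$ decrease, $P\subset G$. $\square$

**Proof of part 2 of Theorem A.** If $\operatorname{ind}H$ existed, Lemma 1 would give a countable-dimensional $G_\delta$-set $G\supset H$ in $M$. By Proposition 4 with $O=M$, $G$ contains a Hilbert cube, which would then be countable-dimensional as a subspace of $G$. This contradicts Hurewicz's theorem. With Sections 6 and 7 this proves Theorem A, so the answer to the Problem is yes, with $\alpha=\omega$. $\square$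

**Proof of (B1).** Let $U\ne\emptyset$ be open in $H$, so $U=H\cap O$ with $O$ open in $M$, and let $Y$ be a separable completely metrizable space containing a copy of $U$; we treat $U$ as a subset of $Y$. By Lavrentieff's theorem the identity of $U$ extends to a homeomorphism between a $G_\delta$-set $U^*$ of $M$ and a $G_\delta$-set of $Y$, both containing $U$. By Proposition 4, $U^*$ contains a Hilbert cube, and hence so does $Y$. Finally, if $\operatorname{ind}U$ existed, Lemma 1 would give a countable-dimensional $G_\delta$-set of $M$ containing $U$; by Proposition 4 it would contain a Hilbert cube, against Hurewicz's theorem. So $U$ has no ind. $\square$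

## 9. The value $\omega$ is attained in $H$

Together with Section 3, all parts of Theorem B are proved. By (B3), no space as in the Problem admits a bound $\alpha<\omega$, nor even the non-uniform bound "$\operatorname{ind}C<\omega$ for all compact $C$": either would give it an ind. Applied to $H$, which has no ind, (B3) shows that some compact $C\subset H$ fails $\operatorname{ind}C<\omega$. Since $\operatorname{ind}C\le\omega$ by Theorem A, this $C$ has $\operatorname{ind}C=\omega$. So the bound in Theorem A is optimal and is attained by a compact subset of $H$.
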